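# Power series whose value on the typical compact set has a prescribed Hausdorff dimension

## 1. Substituting a compact set into a power series

**Hausdorff metric.** For $X\subseteq\mathbb R$ let $\mathcal K(X)$ be the space of nonempty compact subsets of $X$. The Hausdorff distance $d_{\mathcal H}(A,B)$ is the least $r\ge0$ such that every point of $A$ is within $r$ of a point of $B$ and conversely. For instance, $\{0,\frac1m,\frac2m,\dots,1\}$ is at distance $\frac1{2m}$ from $[0,1]$. The space $\mathcal K([0,1])$ is a compact metric space, so the Baire category theorem holds in it; $\mathcal K(\mathbb R)$ is complete. The finite nonempty subsets of $[0,1]\cap\mathbb Q$ are dense in $\mathcal K([0,1])$: given $K$ and $r>0$, take a finite subset of $K$ such that every point of $K$ is within $r/2$ of it, and move its points by less than $r/2$ to rational points of $[0,1]$.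

**Minkowski operations.** For $A,B\subseteq\mathbb R$ and $c\in\mathbb R$ put $A+B=\{a+b\}$, $A\cdot B=\{ab\}$, $c\cdot A=\{ca\}$, with $a\in A$, $b\in B$. For $K\in\mathcal K([0,1])$ put $K^0=\{1\}$ and $K^i=K\cdot K\cdots K$ ($i$ factors). The factors are chosen independently: $K^2$ is not $\{t^2:t\in K\}$. For example $\{\frac12,1\}^2=\{\frac14,\frac12,1\}$, and for $0<x<y$ the set $\{x,y\}^n=\{y^{n-j}x^j:0\le j\le n\}$ has $n+1$ elements.

**Substitution.** Let $f(x)=\sum_{i\ge0}a_ix^i$ converge absolutely on $[0,1]$, and write $p_m(x)=\sum_{i\le m}a_ix^i$. Then $p_m(K)=\sum_{i\le m}a_i\cdot K^i$ (a Minkowski sum) and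
$$f(K)=\lim_{m\to\infty}p_m(K)\quad\text{in }\mathcal K(\mathbb R).$$
For example, if $p(x)=x+x^2$ and $K=\{\frac12,1\}$, then $p(K)=\{\frac12,1\}+\{\frac14,\frac12,1\}=\{\frac34,1,\frac54,\frac32,2\}$. The pointwise image of $K$ would be only $\{\frac34,2\}$: here every power of $x$ gets its own independent choices.

**Lemma 1.** Let $f$ converge absolutely on $[0,1]$.
1. The limit $f(K)$ exists, $d_{\mathcal H}(p_m(K),f(K))\le\sum_{n>m}|a_n|$, and $K\mapsto f(K)$ is continuous on $\mathcal K([0,1])$.
2. If $u_n\in K^n$ for all $n$, then $\sum a_nu_n\in f(K)$.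
3. If $K\subseteq K'$, then $f(K)\subseteq f(K')$.
4. If all $a_n\ge0$, then $f(K)\subseteq p_m(K)+[0,\sum_{n>m}a_n]$.

*Proof.* Adding to a set $A$ a set contained in $[-\rho,\rho]$ moves it by at most $\rho$ in $d_{\mathcal H}$. Since $K^n\subseteq[0,1]$, this gives $d_{\mathcal H}(p_m(K),p_{m'}(K))\le\sum_{m<n\le m'}|a_n|$ for $m<m'$. So the sequence is Cauchy, the limit exists, and the stated distance bound follows by $m'\to\infty$. For continuity, use
$$d_{\mathcal H}(A+B,A'+B')\le d_{\mathcal H}(A,A')+d_{\mathcal H}(B,B'),\qquad d_{\mathcal H}(c\cdot A,c\cdot A')=|c|\,d_{\mathcal H}(A,A'),$$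
and, for subsets of $[0,1]$, $d_{\mathcal H}(A\cdot B,A'\cdot B')\le d_{\mathcal H}(A,A')+d_{\mathcal H}(B,B')$, because $|ab-a'b'|\le|a-a'|+|b-b'|$ there. Hence $d_{\mathcal H}(K^n,K'^n)\le n\,d_{\mathcal H}(K,K')$, each $K\mapsto p_m(K)$ is continuous, and $f$ is a uniform limit of these maps. For 2, $\sum a_nu_n$ is a limit of points $\sum_{n\le m}a_nu_n\in p_m(K)$, and a Hausdorff limit contains such limits. Part 3 holds for each $p_m$ and passes to the limit. For 4, if $m'>m$ then $p_{m'}(K)$ lies in the compact set $p_m(K)+[0,\sum_{n>m}a_n]$, hence so does the limit. $\square$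

**Typical compact set.** A property holds for the typical compact $K\subseteq[0,1]$ if the set of $K\in\mathcal K([0,1])$ without it is meager, that is, a countable union of nowhere dense sets. Example: for fixed $r$, the typical $K$ has more than $r$ points. Indeed the sets with at least $r+1$ points form an open set (such a $K$ meets $r+1$ disjoint relatively open intervals, and so does every nearby set) which is dense (add points), so its complement is nowhere dense.

**Dimensions.** For bounded $E\subseteq\mathbb R$ and $\delta>0$ let $N_\delta(E)$ be the least number of open intervals of length $\delta$ covering $E$. The lower and upper box dimensions $\underline\dim_{\rm B}E$, $\overline\dim_{\rm B}E$ are the $\liminf$ and $\limsup$ of $\log N_\delta(E)/\log(1/\delta)$ as $\delta\to0$. The Hausdorff dimension $\dim_{\rm H}E$ is the infimum of the $s>0$ such that for each $\varepsilon>0$ there is a countable cover of $E$ by intervals $J_l$ with $\sum|J_l|^s<\varepsilon$. The packing dimension is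
$$\dim_{\rm P}E=\inf\Big\{\sup_l\overline\dim_{\rm B}E_l:\ E\subseteq\bigcup_{l\in\mathbb N}E_l,\ E_l\text{ bounded}\Big\}.$$
If $N_{\delta}(E)\delta^s\to0$ along some sequence of $\delta\to0$, then $\underline\dim_{\rm B}E\le s$ and $\dim_{\rm H}E\le s$; in particular $\dim_{\rm H}\le\underline\dim_{\rm B}$. For bounded $E$, clearly $\dim_{\rm P}E\le\overline\dim_{\rm B}E\le1$.

Example: $E=\{0\}\cup\{\frac1n:n\ge1\}$. Let $m=\lfloor\delta^{-1/2}\rfloor$. The points $1,\frac12,\dots,\frac1m$ are at mutual distance at least $\frac1{m^2}\ge\delta$, so an open interval of length $\delta$ contains at most one of them and $N_\delta(E)\ge m$. The rest of $E$ lies in $[0,\frac1{m+1}]\subseteq[0,\delta^{1/2}]$, which is covered by at most $\delta^{-1/2}+2$ intervals. So both box dimensions are $\frac12$, while $\dim_{\rm H}E=\dim_{\rm P}E=0$, since $E$ is countable.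

**Lemma 2 (mass distribution principle).** Let $s>0$ and let $\mu$ be a Borel probability measure on $E$ with $\mu(J)\le|J|^s$ for all intervals $J$ with $0<|J|<r_0$. Then $\dim_{\rm H}E\ge s$.

*Proof.* Let $E\subseteq\bigcup J_l$. Enlarging the intervals slightly changes $\sum|J_l|^s$ as little as we want, so assume all $|J_l|>0$. If some $|J_l|\ge r_0$, the sum is at least $r_0^s$. Otherwise $1\le\sum\mu(J_l)\le\sum|J_l|^s$. So the sums are bounded away from $0$. $\square$

**The question.** A result of C. Chen says that for every fixed real polynomial $p$ the typical compact $K\subseteq[0,1]$ satisfies $\dim_{\rm H}p(K)=0$. The following problem is from Donát Nagy, "Substituting the typical compact sets into a power series", arXiv:1912.03779 (2019). Is there a dimension $0<d<1$ and a power series $f$, converging absolutely on $[0,1]$, such that the typical compact set $K\subseteq[0,1]$ satisfies $\dim_{\rm H}f(K)=d$?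

The answer is yes, for every such $d$.

**Theorem 3.** For every $d\in[0,1]$ there is a power series $f=\sum a_nx^n$ with $a_n\in\mathbb Q$, $a_n\ge0$ and infinite radius of convergence such that:

1. $\dim_{\rm H}f(K)\ge d$ for every compact $K\subseteq[0,1]$ with at least two positive elements, and $\dim_{\rm H}f(K)=0$ for all other $K\in\mathcal K([0,1])$;
2. $\dim_{\rm H}f(F)\le\underline\dim_{\rm B}f(F)\le d$ for every finite nonempty $F\subseteq[0,1]\cap\mathbb Q$;
3. the typical compact $K\subseteq[0,1]$ satisfies $\dim_{\rm H}f(K)=\underline\dim_{\rm B}f(K)=d$;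
4. $\dim_{\rm P}f(K)=\overline\dim_{\rm B}f(K)=1$ for every $K$ with at least two positive elements, hence for the typical $K$.

Part 3 with $0<d<1$ answers the question.

## 2. Polynomials, single points, and the pair $\{0,1\}$

If $K=\{z\}$, then $f(K)=\{f(z)\}$. If $K=[0,1]$ and all $a_n\ge0$, then $f(K)=[a_0,\sum a_n]$. Neither is typical. The tool for typical sets is the following lemma.

**Lemma 4.** Let $f$ converge absolutely on $[0,1]$, let $\mathcal D$ be dense in $\mathcal K([0,1])$, and let $d\ge0$. If $\underline\dim_{\rm B}f(F)\le d$ for all $F\in\mathcal D$, then $\underline\dim_{\rm B}f(K)\le d$ for the typical $K$.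

*Proof.* For $s>d$ and $i\ge1$ let $\mathcal V_{s,i}$ be the set of $K$ with $N_\delta(f(K))<\delta^{-s}$ for some $0<\delta<1/i$. It is open: if the union $U$ of finitely many open intervals contains the compact set $f(K)$, then $U$ contains all sets sufficiently close to $f(K)$, hence $f(K')$ for all $K'$ near $K$, by Lemma 1.1. It contains $\mathcal D$, because $\liminf\log N_\delta(f(F))/\log(1/\delta)\le d<s$. So $\mathcal V_{s,i}$ is open and dense, and $\bigcap_{i,j\ge1}\mathcal V_{d+1/j,i}$ has meager complement. Each $K$ in this intersection has $\underline\dim_{\rm B}f(K)\le d+1/j$ for all $j$. $\square$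

Chen's result follows by hand: if $p$ is a polynomial and $F$ is finite, then $p(F)$ is finite, so $\underline\dim_{\rm B}p(F)=0$. Finite sets are dense, and Lemma 4 applies with $d=0$.

For a genuine series, $f(F)$ can be large even when $F$ is finite. Take $F=\{0,1\}$. Then $F^n=\{0,1\}$ for $n\ge1$, and
$$f(\{0,1\})=\Big\{a_0+\sum_{n\ge1}\varepsilon_na_n:\varepsilon_n\in\{0,1\}\Big\}.$$
(Lemma 1.2 gives "$\supseteq$"; the right side is compact and within $\sum_{n>m}|a_n|$ of $p_m(\{0,1\})$ for each $m$, so the two sets are equal.) With $a_0=0$ and $a_n=2\cdot3^{-n}$ for $n\ge1$ this is the middle-thirds Cantor set. With $a_n=2^{-n}$ it is $[1,2]$.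

Any dimension $0<d<1$ can be produced at this one pair by putting gaps into $\sum2^{-n}x^n$. Let $b_1=16$, $b_k'=b_k^2$, $b_{k+1}=\lceil b_k'/d\rceil$, $T=\bigcup_k\{n:b_k<n\le b_k'\}$ and $g(x)=\sum_{n\in T}2^{-n}x^n$. We claim $\dim_{\rm H}g(\{0,1\})=\underline\dim_{\rm B}g(\{0,1\})=d$.

For the upper bound, truncate at the end of a block: $p_{b_k'}(\{0,1\})$ has at most $2^{b_k'}$ points, and the next coefficient comes only after $b_{k+1}$, so the tail is at most $2^{-b_{k+1}}$. Hence $2^{b_k'}$ open intervals of length $2^{1-b_{k+1}}$ suffice, and $\underline\dim_{\rm B}\le\liminf b_k'/(b_{k+1}-1)=d$.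

For the lower bound, choose the digits $\varepsilon_n$, $n\in T$, by independent fair coins, let $\mu$ be the law of the sum, and let $c(m)=\#(T\cap[1,m])$. Put $\beta=(b_k'-b_k)/b_{k+1}\le1$. If $b_k'\le m\le b_{k+1}$, then $c(m)\ge\beta b_{k+1}\ge\beta m$. If $b_{k+1}\le m\le b_{k+1}'$, then $c(m)\ge\beta b_{k+1}+(m-b_{k+1})\ge\beta m$. As $\beta\to d$, $c(m)\ge(d-o(1))m$. Let $2^{-m-1}\le|J|<2^{-m}$. The digits up to $m$ place the sum in an interval $[h2^{-m},(h+1)2^{-m}]$, with different $h$ for different digits. The interval $J$ contains at most one multiple of $2^{-m}$, so it meets at most two of these. Hence $\mu(J)\le2\cdot2^{-c(m)}\le|J|^s$ for each $s<d$ and all short $J$, and Lemma 2 gives $\dim_{\rm H}\ge d$.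

This small case contains the outline of the whole proof: truncate before a gap for the upper bound, and build a measure for the lower bound. But $\{0,1\}$ is only one compact set.

## 3. How two counts depend on the finite set

By Lemma 4 we need an upper bound $d$ for $f(F)$ that holds for a dense family of sets $F$. The sensible first attempt is to keep a finite $F$ with $r$ points, count $p_m(F)$, and tune the decay of $a_n$. An element of $F^n$ is determined by $r$ exponents in $\{0,\dots,n\}$, so $\#F^n\le(n+1)^r$ and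
$$\#p_m(F)\le\prod_{n\le m}(n+1)^r=((m+1)!)^r. \tag{1}$$
Try $a_n=(n!)^{-c}$, $c>0$. For large $m$ the tail after $m$ is at most $2((m+1)!)^{-c}$, so $f(F)$ is covered by $((m+1)!)^r$ open intervals of length $4((m+1)!)^{-c}$, and $\underline\dim_{\rm B}f(F)\le r/c$. This is the point where the attempt stops. The bound grows with $r$ and is trivial once $r\ge c$, while Lemma 4 needs a dense family: the sets with at most $r$ points form a nowhere dense set (Section 1).

Changing the decay does not help. Suppose $0\le a_n\le e^{-\theta(n)}$ with $\theta(n)/(n\log n)\to\infty$. Given $A\ge1$, for large $m$ the tail is at most $\sum_{n>m}(m+1)^{-An}\le2(m+1)^{-A(m+1)}$. With (1), $f(F)$ is covered by $(m+1)^{r(m+1)}$ open intervals of length $4(m+1)^{-A(m+1)}$, so $\underline\dim_{\rm B}f(F)\le r/A$; as $A$ is arbitrary, the dimension is $0$ for every finite $F$, hence $\underline\dim_{\rm B}f(K)=0$ for the typical $K$. If on the other hand $a_n=e^{-\theta(n)}$ with $\theta(n)=o(n\log n)$, then already for $r=2$ the number $(m+1)!$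 exceeds every fixed power of $1/a_m$ once $m$ is large, and (1) is useless.

A second count uses arithmetic. Let $F\subseteq[0,1]\cap\mathbb Q$ be finite with common denominator $Q$; such sets are still dense. Then $F^n\subseteq Q^{-n}\mathbb Z$. For the series $g$ of Section 2, $p_{b_k'}(F)$ lies in $(2Q)^{-b_k'}\mathbb Z$, so it has at most $C(2Q)^{b_k'}$ points, and the tail is at most $2^{-b_{k+1}}$. This gives $\underline\dim_{\rm B}g(F)\le d(1+\log_2Q)$. It again depends on $F$, and is trivial for $Q\ge2^{1/d-1}$. But the number of points of $F$ no longer matters; $F$ enters only through the factor $Q^{b_k'}=e^{O(b_k')}$.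

An exponential factor can be made negligible. If $2^{-n}$ is replaced by roughly $e^{-\varphi(n)}$ with $\varphi(n)/n\to\infty$, and the coefficients up to $b_k'$ have a common denominator of size about $e^{\varphi(b_k')}$, then $Q^{b_k'}=e^{o(\varphi(b_k'))}$ for every $Q$. By the previous paragraphs, $\varphi(n)$ should be smaller than $n\log n$ if the dimension is to be positive. We take $\varphi(t)=t\sqrt{\log t}$. The price is paid in the lower bound: at two arbitrary positive points $x<y$ the sums have no digit structure, and Section 6 has to create one.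

## 4. Blocks of coefficients with a common denominator

**The function $\varphi$.** Let $\varphi(t)=t\sqrt{\log t}$ for $t\ge e$. With $L=\log t\ge1$,
$$\varphi'(t)=L^{1/2}+\tfrac12L^{-1/2}\ge1,\qquad \varphi''(t)=\tfrac1t\big(\tfrac12L^{-1/2}-\tfrac14L^{-3/2}\big)\in\Big[\tfrac1{4t\sqrt{\log t}},\tfrac1{2t\sqrt{\log t}}\Big]. \tag{2}$$
The lower bound for $\varphi''$ uses $L^{-3/2}\le L^{-1/2}$. So $\varphi'$ is positive and increasing, and $\varphi(t)/t=\sqrt{\log t}$ is increasing and tends to $\infty$.

**The blocks.** Let $b_1=16$, $b_k'=b_k^2$, and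
$$b_{k+1}=\lceil b_k'/d\rceil\ \text{ if }d>0,\qquad b_{k+1}=(k+1)b_k'\ \text{ if }d=0.$$
Then $b_{k+1}\ge b_k'$. The blocks $B_k=\{n\in\mathbb N:b_k<n\le b_k'\}$ are pairwise disjoint; let $S=\bigcup_kB_k$.

**The coefficients.** We round $e^{-\varphi(n)}$ up to a multiple of $1/q_k$ on block $k$: let
$$q_k=2^{e_k},\quad e_k=\lceil\varphi(b_k')/\log2\rceil+b_k',\qquad a_n=q_k^{-1}\lceil q_ke^{-\varphi(n)}\rceil\ (n\in B_k),\qquad a_n=0\ (n\notin S).$$
Since $q_j\mid q_k$ for $j\le k$, we have $q_ka_n\in\mathbb Z$ for all $n\le b_k'$. Also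
$$e^{\varphi(b_k')}2^{b_k'}\le q_k\le2e^{\varphi(b_k')}2^{b_k'}. \tag{3}$$
For $n\in B_k$ the rounding error is at most $q_k^{-1}\le e^{-\varphi(b_k')}2^{-b_k'}\le e^{-\varphi(n)}2^{-b_k'}$, so $e^{-\varphi(n)}\le a_n\le e^{-\varphi(n)}(1+2^{-b_k'})$. With $\psi(n):=-\log a_n$ and $\log(1+z)\le z$,
$$0\le\varphi(n)-\psi(n)\le2^{-n}\quad\text{and}\quad a_n\le2e^{-\varphi(n)}\qquad(n\in S). \tag{4}$$

**Entireness and tails.** As $\varphi(n)/n\to\infty$, we have $a_n^{1/n}\to0$, so $f=\sum a_nx^n$ is entire; in particular it converges absolutely on $[0,1]$. For integers $m\ge e$, $\varphi'\ge1$ gives $\varphi(m+i)\ge\varphi(m)+i$, hence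
$$\sum_{n>m}a_n\le2e^{-\varphi(m)}\sum_{i\ge1}e^{-i}\le2e^{-\varphi(m)}. \tag{5}$$

## 5. Rational finite sets: the upper bound

**Step 1: cover $f(F)$ at the end of a block.** This step proves part 2. For $d=1$ there is nothing to prove. Let $d<1$, let $F\subseteq[0,1]\cap\mathbb Q$ be finite and nonempty with common denominator $Q$, and let $s>d$. Since $F^n\subseteq Q^{-n}\mathbb Z$ and $q_ka_n\in\mathbb Z$ for $n\le b_k'$,
$$p_{b_k'}(F)\subseteq(q_kQ^{b_k'})^{-1}\mathbb Z\cap\Big[0,\sum a_n\Big].$$
By (3) this set has at most $Cq_kQ^{b_k'}\le\exp(\varphi(b_k')+O(b_k'))$ elements, where the constants depend on $F$ but not on $k$. No index in $(b_k',b_{k+1}]$ belongs to $S$, so the tail after $b_k'$ equals the tail after $b_{k+1}$, and Lemma 1.4 with (5) gives $f(F)\subseteq p_{b_k'}(F)+[0,2e^{-\varphi(b_{k+1})}]$. Thus $f(F)$ is covered by $\exp(\varphi(b_k')+O(b_k'))$ open intervals of length $\delta_k=4e^{-\varphi(b_{k+1})}$.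

**Step 2: compare the two exponents.** If $d>0$, then, as $\varphi(t)/t$ is increasing, $\varphi(b_{k+1})\ge\varphi(b_k'/d)\ge\varphi(b_k')/d$. If $d=0$, likewise $\varphi(b_{k+1})\ge(k+1)\varphi(b_k')$. Since $b_k'=o(\varphi(b_k'))$,
$$\log\Big(\exp(\varphi(b_k')+O(b_k'))\,\delta_k^s\Big)\le\begin{cases}(1-\frac sd+o(1))\,\varphi(b_k')&(d>0)\\(1-s(k+1)+o(1))\,\varphi(b_k')&(d=0)\end{cases}\ \longrightarrow-\infty. \tag{6}$$
So $N_{\delta_k}(f(F))\delta_k^s\to0$, hence $\underline\dim_{\rm B}f(F)\le s$ for every $s>d$. This proves part 2.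

**Step 3: pass to the typical set.** The finite nonempty sets of rationals in $[0,1]$ are dense, so Lemma 4 gives
$$\dim_{\rm H}f(K)\le\underline\dim_{\rm B}f(K)\le d\quad\text{for the typical }K. \tag{7}$$

## 6. Two positive points: a Cantor tree inside $f(\{x,y\})$

Fix $0<x<y\le1$ and put $\alpha=\log(1/y)\ge0$, $\tau=\log(y/x)>0$. Then $y^{n-j}x^j=e^{-\alpha n-\tau j}$. We show that $\dim_{\rm H}f(\{x,y\})\ge d$ and $\dim_{\rm P}f(\{x,y\})=1$.

By Lemma 1.2, $f(\{x,y\})$ contains all sums $\sum a_ny^{n-j_n}x^{j_n}$ with free choices $0\le j_n\le n$. Take $j_n=n$ as the default at every index. Changing $n$ to another $j$ at one index adds an increment $e^{-u}$ with $u\approx\varphi(n)+\alpha n+\tau j$. For a fixed $n$ these values of $u$ form, up to a tiny error, a progression with difference $\tau$. So in a window $[\zeta,\zeta+\tau)$ the index $n$ offers one increment, and its position is the residue of $\varphi(n)+\alpha n$ modulo $\tau$. For example, if $x=\frac14$ and $y=\frac12$, then $\alpha=\tau=\log2$ and the position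 is given by $\varphi(n)$ modulo $\log2$. If many different $n$ are available for the same window and their positions spread out, we get many well separated increments of size about $e^{-\zeta}$. These play the role of the digits.

We let $\zeta$ advance in steps of length $\ell$ and want nearly $e^\ell$ separated choices at each step, since then the logarithm of the number of choices keeps pace with the logarithmic scale. Two demands on $\ell$ arise. First, an index may be used only once. About $N/\sqrt{\log N}$ indices serve the windows in a $\zeta$-range of length about $N$, and this range contains about $N/\ell$ windows; so $\ell$ must be large compared with $\sqrt{\log N}$. Second, fewer than $N$ residues must be well distributed among about $e^\ell$ arcs, and we can prove this if $e^\ell=N^{o(1)}$. The choice $\ell=(\log b_k)^{3/4}$ on block $k$, where $b_k\le N\le b_k^2$, meets both demands.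

Set
$$\eta=\min(\tfrac14,\tfrac\tau{16}),\quad\kappa=\tfrac{24e^{\tau+1}}\tau>1,\quad\ell_k=(\log b_k)^{3/4},\quad H_k=\lfloor e^{\ell_k}/\kappa\rfloor,\quad M_k=\lceil H_k/16\rceil.$$
"For large $k$", and the symbols $O,o$, may depend on $x,y$, but are uniform over the scales of block $k$ defined next.

**Step 1: fix the scales and the indices that serve them.** For large $\zeta$ let $N=N(\zeta)$ be the solution of $\varphi(N)+\alpha N=\zeta$ (the left side is continuous, strictly increasing and unbounded), and let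
$$N'=N-\frac{\eta N}{\sqrt{\log N}}\ge\frac N2,\qquad I(\zeta)=\{n\in\mathbb Z:N'<n\le N\}.$$
Let $c_k=b_k(1+\varepsilon)$ with $\varepsilon=(\log b_k)^{-1/2}\le1$, and $A_k=\varphi(c_k)+\alpha c_k$. The scales of block $k$ are
$$\zeta_{k,m}=A_k+m\ell_k,\quad0\le m<s_k,\qquad s_k=\Big\lfloor\frac{\varphi(b_k')+\alpha b_k'-A_k}{\ell_k}\Big\rfloor.$$
Since $c_k\le2b_k$ and $b_k'=b_k^2$, we have $A_k=o(\varphi(b_k'))$, so $s_k\ge1$ for large $k$. For $\zeta=\zeta_{k,m}$ we have $A_k\le\zeta\le\varphi(b_k')+\alpha b_k'$, so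
$$b_k\le c_k\le N\le b_k',\qquad\log N\le2\log b_k,$$
and $N\to\infty$ as $k\to\infty$, uniformly in $m$. Moreover $\eta/\sqrt{\log N}\le\varepsilon/4$, so $N'\ge c_k(1-\frac\varepsilon4)=b_k(1+\varepsilon)(1-\frac\varepsilon4)=b_k(1+\frac34\varepsilon-\frac14\varepsilon^2)\ge b_k$. Hence $I(\zeta)\subseteq B_k$: all these indices carry nonzero coefficients. Finally,
$$\zeta_{k,s_k-1}+\ell_k\le\varphi(b_k')+\alpha b_k'\le A_{k+1}=\zeta_{k+1,0}, \tag{8}$$
since $c_{k+1}\ge b_{k+1}\ge b_k'$.

From here on $\zeta=\zeta_{k,m}$ with $k$ large. For $N'<t\le N$, since $\varphi'$ is increasing and $\varphi'(N)+\alpha\le2\sqrt{\log N}$ for large $N$,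
$$0\le\zeta-\varphi(t)-\alpha t=\int_t^N(\varphi'+\alpha)\le(N-N')(\varphi'(N)+\alpha)\le2\eta N\le\tfrac{\tau N}8. \tag{9}$$

**Step 2: define the increment that an index offers at a scale.** For $n\in I(\zeta)$ let $j=j(n,\zeta)=\lceil(\zeta-\varphi(n)-\alpha n)/\tau\rceil$. By (9) and $n\ge N/2$, $0\le j\le\frac N8+1\le\frac n4+1\le\frac n2$, so $j$ is an admissible exponent. By the definition of $j$,
$$v_n^\circ:=\varphi(n)+\alpha n+\tau j\in[\zeta,\zeta+\tau),\qquad v_n^\circ\equiv\varphi(n)+\alpha n\pmod\tau. \tag{10}$$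
Define $u_n=u_n(\zeta)$ by $e^{-u_n}=a_ny^{n-j}x^j-a_nx^n>0$. As $x^n=e^{-\alpha n-\tau n}$,
$$u_n=\psi(n)+\alpha n+\tau j-\log(1-e^{-\tau(n-j)}).$$
By (4), $n-j\ge n/2$, and $-\log(1-z)\le2z$ for $0\le z\le\frac12$,
$$|u_n-v_n^\circ|\le2^{-n}+2e^{-\tau n/2}\le\min\Big(1,\frac\tau{4H_k}\Big)\quad\text{for large }k, \tag{11}$$
because $n>b_k$ while $H_k\le e^{(\log b_k)^{3/4}}$.

**Step 3: show that the positions are well distributed.** Without this step all positions might sit in a few short arcs. The tool is van der Corput's second derivative test (Titchmarsh, *The Theory of the Riemann Zeta-Function*, Thm 5.9). With $e(z)=e^{2\pi iz}$ it says: if $F\in C^2[a,b]$ is real, $b\ge a+1$ and $0<\lambda_2\le F''\le h_0\lambda_2$ on $[a,b]$, then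
$$\Big|\sum_{a<n\le b}e(F(n))\Big|\le C\big(h_0(b-a)\lambda_2^{1/2}+\lambda_2^{-1/2}\big),\qquad C\text{ absolute}.$$
For example, for $F(t)=\lambda t^2/2$ with $0<\lambda\le1$, on an interval of length $\lambda^{-1}$, it bounds a sum of about $\lambda^{-1}$ terms by $2C\lambda^{-1/2}$.

**Lemma 5.** For large $k$, every arc of length $\tau/H_k$ in $\mathbb R/\tau\mathbb Z$ contains $\varphi(n)+\alpha n$ for at most $4|I|/H_k$ elements $n\in I=I(\zeta)$. Moreover $|I|\ge\eta N/(2\sqrt{\log N})$.

*Proof.* The second claim holds for large $k$ because $|I|\ge N-N'-1=\eta N/\sqrt{\log N}-1$. For the first, let $g(t)=(\varphi(t)+\alpha t)/\tau$, $H=H_k$ and $S_h=\sum_{n\in I}e(hg(n))$. After division by $\tau$ we have to count the $n\in I$ for which $g(n)$ lies, modulo $1$, within $\frac1{2H}$ of the center $z_0$ of the rescaled arc. The Fejér kernel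
$$\sum_{|h|<H}\Big(1-\frac{|h|}H\Big)e(hz)=\frac1H\Big(\frac{\sin\pi Hz}{\sin\pi z}\Big)^2$$
is nonnegative. For $|z|\le\frac1{2H}$ we have $|\sin\pi Hz|\ge2H|z|$ and $|\sin\pi z|\le\pi|z|$, so it is at least $\frac4{\pi^2}H$ there. Put $z=g(n)-z_0$ and sum over $n\in I$. The number of $n$ in question is at most
$$\frac{\pi^2}{4H}\sum_{|h|<H}|S_h|\le\frac{\pi^2}4\Big(\frac{|I|}H+2\max_{1\le h<H}|S_h|\Big), \tag{12}$$
since $S_0=|I|$ and $|S_{-h}|=|S_h|$ (the maximum is read as $0$ if $H=1$).

Now $g''=\varphi''/\tau$. By (2), on $[N',N]\subseteq[N/2,N]$ and for $N$ large,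
$$\lambda\le g''\le\frac1{\tau N\sqrt{\log(N/2)}}\le8\lambda,\qquad\lambda=\frac1{4\tau N\sqrt{\log N}}.$$
Apply the test to $F=hg$ on $[N',N]$, which has length at least $1$, with $\lambda_2=h\lambda$ and $h_0=8$. For $1\le h<H$,
$$|S_h|\le C\big(8N(h\lambda)^{1/2}+(h\lambda)^{-1/2}\big)=O\big(N^{1/2}H^{1/2}(\log N)^{1/4}\big).$$
Since $|I|\ge\eta N/(2\sqrt{\log N})$, the quotient of this bound by $|I|/H$ is $O(N^{-1/2}H^{3/2}(\log N)^{3/4})$, which tends to $0$ because $H\le\exp((\log N)^{3/4})=N^{o(1)}$. So the maximum in (12) is $o(|I|/H)$, and as $\pi^2/4<3$, the count is at most $4|I|/H$ for large $k$. $\square$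

**Step 4: set up the tree and check that unused indices remain.** Fix $k_0$ so large that for all $k\ge k_0$ all statements above made for large $k$ hold, and also
$$\ell_k\ge1,\quad H_k\ge1,\quad\tau/(2H_k)\le1,\quad8\sqrt{2\log b_k}\le\ell_k.$$
List all scales $\zeta_{k,m}$ with $k\ge k_0$ in increasing order as $\zeta_1<\zeta_2<\cdots$, and write $\ell(i),M(i),H(i)$ for $\ell_k,M_k,H_k$, where $k$ is the block of $\zeta_i$. By (8), $\zeta_{i+1}\ge\zeta_i+\ell(i)$, and $\ell(i)\ge1$.

At step $i$ suppose that distinct indices $n_1,\dots,n_{i-1}$ with $n_{i'}\in I(\zeta_{i'})$ have been chosen. Let $P$ be the set of unused elements of $I(\zeta_i)$. We claim that $|P|\ge|I(\zeta_i)|/2$. Let $\zeta_i=\zeta_{k,m}$ and $N=N(\zeta_i)$. The blocks are disjoint, so only earlier steps $\zeta'=\zeta_{k,m'}$, $m'<m$, of the same block matter, and each used one index. If that index $n'$ lies in $I(\zeta')\cap I(\zeta_i)$, then $N'(\zeta_i)<n'\le N(\zeta')\le N(\zeta_i)$. So (9), with $\zeta=\zeta_i$ and $t=N(\zeta')$, gives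
$$(m-m')\ell_k=\zeta_i-\zeta'\le2\eta N.$$
Hence there are at most $2\eta N/\ell_k$ such steps. Since $8\sqrt{\log N}\le8\sqrt{2\log b_k}\le\ell_k$, this number is at most $\frac{\eta N}{4\sqrt{\log N}}\le\frac12|I(\zeta_i)|$ by Lemma 5. This proves the claim.

**Step 5: choose separated children.** Divide $[\zeta_i,\zeta_i+\tau)$ into $H=H(i)$ half-open intervals of length $\tau/H$. By (10) and Lemma 5 each contains $v_n^\circ$ for at most $4|I(\zeta_i)|/H$ of the $n\in P$. As $|P|\ge|I(\zeta_i)|/2$, at least $H/8$ of the intervals are occupied. Among these, at least $H/16$, hence at least $M(i)=\lceil H/16\rceil$, have position of the same parity. Choose $M(i)$ such intervals and one $n\in P$ with $v_n^\circ$ in each. These $n$ are the $M(i)$ children, labeled $1,\dots,M(i)$; one of them is taken as $n_i$. The children depend on $n_1,\dots,n_{i-1}$, but their number does not. We fix these choices once for every node.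

Between two intervals of the same parity lies a whole interval, so two different children satisfy $|v_n^\circ-v_{n'}^\circ|\ge\tau/H$, and by (11) $|u_n-u_{n'}|\ge\frac\tau H-2\cdot\frac\tau{4H}=\frac\tau{2H}$. Also $u_n,u_{n'}\le\zeta_i+\tau+1$. Using $\tau/(2H)\le1$, $1-e^{-z}\ge z/2$ on $[0,1]$, and $1/H\ge\kappa e^{-\ell(i)}$,
$$|e^{-u_n}-e^{-u_{n'}}|\ge e^{-\zeta_i-\tau-1}\big(1-e^{-\tau/(2H)}\big)\ge e^{-\zeta_i-\tau-1}\frac\tau{4H}\ge\frac{\kappa\tau}{4e^{\tau+1}}e^{-\zeta_i-\ell(i)}=6e^{-\zeta_i-\ell(i)}. \tag{13}$$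

**Step 6: map branches to points of $f(\{x,y\})$ and separate the images.** For an infinite branch $\omega=(n_1,n_2,\dots)$ put
$$\pi(\omega)=\sum_{n\in S}a_nx^n+\sum_{i\ge1}e^{-u_{n_i}},\qquad u_{n_i}=u_{n_i}(\zeta_i).$$
By definition of $u_n$, adding $e^{-u_{n_i}}$ replaces the term $a_{n_i}x^{n_i}$ by $a_{n_i}y^{n_i-j}x^j$ with $j=j(n_i,\zeta_i)$. As the $n_i$ are distinct, no index is replaced twice. So $\pi(\omega)$ is a sum with one element of $\{x,y\}^n$ chosen at each $n\in S$, and $\pi(\omega)\in f(\{x,y\})$ by Lemma 1.2.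

By (10) and (11), $u_{n_{i'}}\ge\zeta_{i'}-1$, and $\zeta_{i'}\ge\zeta_i+\ell(i)+(i'-i-1)$ for $i'>i$. Hence
$$0\le\sum_{i'>i}e^{-u_{n_{i'}}}\le e\cdot e^{-\zeta_i-\ell(i)}\sum_{l\ge0}e^{-l}\le5e^{-\zeta_i-\ell(i)}, \tag{14}$$
as $e^2/(e-1)<5$. Let $\epsilon_i=\zeta_i+\ell(i)$. If $\omega,\omega'$ first differ at step $i$, their increments before step $i$ agree, the increments at step $i$ come from two different children of the same node and differ by at least $6e^{-\epsilon_i}$, and the remaining sums both lie in $[0,5e^{-\epsilon_i}]$. Therefore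
$$|\pi(\omega)-\pi(\omega')|\ge e^{-\epsilon_i}\quad\text{if }\omega,\omega'\text{ first differ at step }i. \tag{15}$$
The sequence $\epsilon_i$ is increasing, since $\epsilon_i\le\zeta_{i+1}<\epsilon_{i+1}$.

**Step 7: put a measure on the image.** Via the labels, the space of branches is the compact product $\prod_i\{1,\dots,M(i)\}$. Two branches that agree through step $i$ have images at distance at most $5e^{-\epsilon_i}\to0$ by (14), so $\pi$ is continuous. Let $\mu$ be the image under $\pi$ of the product of the uniform measures; it is a Borel probability measure on $f(\{x,y\})$. If the images of two branches lie in an interval $J$ with $|J|<e^{-\epsilon_i}$, the branches agree through step $i$ by (15) and monotonicity of $\epsilon_i$. So $\pi^{-1}(J)$ lies in one cylinder of depth $i$, and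
$$\mu(J)\le e^{-G_i},\qquad G_i=\sum_{i'\le i}\log M(i')\qquad(|J|<e^{-\epsilon_i}). \tag{16}$$

**Step 8: compute the growth rates.** As $k\to\infty$:

- $\log M_k\ge\log(H_k/16)\ge\ell_k-\log(32\kappa)=(1-o(1))\ell_k$, since $H_k\ge e^{\ell_k}/(2\kappa)$ for large $k$;
- $A_k=(1+o(1))\varphi(b_k)$, since $c_k/b_k\to1$ gives $\varphi(c_k)/\varphi(b_k)\to1$, and $\alpha c_k=o(\varphi(b_k))$;
- $A_k=o(\varphi(b_k'))$, as noted in Step 1.

Since $s_k\ell_k\ge\varphi(b_k')+\alpha b_k'-A_k-\ell_k$, it follows that
$$s_k\log M_k\ge(1-o(1))\big(\varphi(b_k')+\alpha b_k'-A_k-\ell_k\big)\ge(1-o(1))\varphi(b_k'). \tag{17}$$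

**Step 9: Hausdorff dimension.** We show $\dim_{\rm H}f(\{x,y\})\ge d$. For $d=0$ this is trivial. Let $d>0$. Then $b_{k-1}'/b_k\to d$, so $\varphi(b_{k-1}')=(d+o(1))\varphi(b_k)$. For a short interval $J$ of positive length choose $i$ with $e^{-\epsilon_{i+1}}\le|J|<e^{-\epsilon_i}$, and let $\zeta_{i+1}=\zeta_{k,m}$. For $|J|$ small, $k>k_0$, and the first $i$ steps include all steps of block $k-1$ and the first $m$ steps of block $k$. So, uniformly in $m$,
$$\log\frac1{|J|}\le\epsilon_{i+1}=A_k+(m+1)\ell_k\le(1+o(1))\big(\varphi(b_k)+m\ell_k\big),$$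
$$G_i\ge s_{k-1}\log M_{k-1}+m\log M_k\ge(1-o(1))\big(d\,\varphi(b_k)+m\ell_k\big).$$
As $d\le1$, the last bracket is at least $d(\varphi(b_k)+m\ell_k)$, so $G_i\ge(d-o(1))\log(1/|J|)$. Thus for every $0<s<d$, (16) gives $\mu(J)\le|J|^s$ for all sufficiently short $J$, and Lemma 2 gives $\dim_{\rm H}f(\{x,y\})\ge s$. Let $s\to d$.

**Step 10: packing dimension.** We show $\dim_{\rm P}f(\{x,y\})=1$, by looking at scales at the end of a block. Let $i$ be the last step of block $k$ and $r_k=\frac12e^{-\varphi(b_k')-\alpha b_k'}$. By (8), $\epsilon_i=\zeta_{k,s_k-1}+\ell_k\le\varphi(b_k')+\alpha b_k'$, so $r_k<e^{-\epsilon_i}$. By (16), (17) and $\log(1/r_k)=(1+o(1))\varphi(b_k')$, every interval $J$ of length $r_k$ has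
$$\mu(J)\le e^{-s_k\log M_k}\le r_k^{1-o(1)}.$$
Let $f(\{x,y\})\subseteq\bigcup_lE_l$ with bounded $E_l$. By countable subadditivity some closure $\overline{E_l}$ has $\mu(\overline{E_l})>0$. Covering $\overline{E_l}$ by intervals of length $r_k$ requires at least $\mu(\overline{E_l})\,r_k^{-1+o(1)}$ of them, so $\overline\dim_{\rm B}\overline{E_l}\ge1$. A cover of $E_l$ by open intervals of length $\delta$ becomes a cover of $\overline{E_l}$ if they are doubled, so $\overline\dim_{\rm B}E_l=\overline\dim_{\rm B}\overline{E_l}\ge1$. Hence $\dim_{\rm P}f(\{x,y\})\ge1$, and it is at most $1$.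

## 7. From two points to every compact set, and the proof of Theorem 3

**Parts 1 and 4, sets with two positive elements.** If $K$ contains $0<x<y$, then $f(K)\supseteq f(\{x,y\})$ by Lemma 1.3. By Step 9, $\dim_{\rm H}f(K)\ge d$. By Step 10, $1\le\dim_{\rm P}f(K)\le\overline\dim_{\rm B}f(K)\le1$.

**Part 1, all other sets.** Otherwise $K\subseteq\{0,z\}$ for some $z\in[0,1]$. Since $K^0=\{1\}$ and $\#K^n\le2$ for $n\ge1$, the set $p_m(K)$ has at most $2^m$ points. By Lemma 1.4 and (5), for $m\ge e$, $f(K)$ is covered by $2^m$ intervals of length $2e^{-\varphi(m)}$. As $\varphi(m)/m\to\infty$, $2^m(2e^{-\varphi(m)})^s\to0$ for every $s>0$, so $\dim_{\rm H}f(K)=0$.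

**Part 2** was proved in Section 5.

**Part 3, and the typical claim in part 4.** The set of $K$ with at least two positive elements is open, because such a $K$ meets two disjoint relatively open subintervals of $(0,1]$, and so does every nearby set. It is dense, because points can be added. Its complement is therefore nowhere dense. So the typical $K$ has at least two positive elements. By part 1 it satisfies $\dim_{\rm H}f(K)\ge d$, and by the first paragraph $\dim_{\rm P}f(K)=\overline\dim_{\rm B}f(K)=1$. By (7) (which is trivial if $d=1$), typically $\dim_{\rm H}f(K)\le\underline\dim_{\rm B}f(K)\le d$. Hence the typical compact $K\subseteq[0,1]$ satisfies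
$$\dim_{\rm H}f(K)=\underline\dim_{\rm B}f(K)=d.\qquad\blacksquare$$
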